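# Gaussian bounds for degenerate operators seen through an elliptic window

## 1. A plausible "yes", tested on three explicit kernels

Take a second order operator in divergence form whose coefficients may degenerate, even vanish, on large parts of $\mathbb R^d$. Suppose that it is uniformly elliptic on the support of a smooth function $\chi$, and put $\chi$ in front of the initial datum. The heat flow then starts inside an elliptic window. Where the operator degenerates there is less diffusion, so nothing should travel faster than in the uniformly elliptic case. One would guess that the heat kernel, with its initial point in the window, obeys the usual Gaussian upper bound. Let us make this precise and try to believe it.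

**Setting.** Let $d\ge1$ and let $a_{kj}=a_{jk}\colon\mathbb R^d\to\mathbb R$ be bounded and measurable, with $(a_{kj}(x))\ge0$ as a symmetric matrix for a.e. $x$. Put
$$\mathfrak a_0(u,v)=\sum_{k,j=1}^d\int_{\mathbb R^d}a_{kj}\,\partial_ju\,\overline{\partial_kv},\qquad D(\mathfrak a_0)=W^{1,2}(\mathbb R^d),$$
and write $\mathfrak a_0(u)=\mathfrak a_0(u,u)$, similarly for other forms.

Recall that a positive symmetric form $\mathfrak b$ on $L^2$ is *closed* if $D(\mathfrak b)$ is complete for the norm $(\mathfrak b(u)+\|u\|_2^2)^{1/2}$. It is *closable* if $u_n\to0$ in $L^2$ and $\mathfrak b(u_n-u_m)\to0$ imply $\mathfrak b(u_n)\to0$. A densely defined closed form $\mathfrak b$ has an associated nonnegative self-adjoint operator $B$: $u\in D(B)$ and $Bu=f$ if and only if $u\in D(\mathfrak b)$ and $\mathfrak b(u,\varphi)=(f,\varphi)$ for all $\varphi\in D(\mathfrak b)$. We say that $\mathfrak b$ is *dominated by* $\mathfrak c$, and write $\mathfrak b\le\mathfrak c$,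 if $D(\mathfrak c)\subset D(\mathfrak b)$ and $\mathfrak b(u)\le\mathfrak c(u)$ on $D(\mathfrak c)$.

**Definition (relaxation).** The form $\mathfrak a_0$ need not be closable. Its *relaxation* $\mathfrak a$ is the largest closed positive symmetric form on $L^2(\mathbb R^d)$ dominated by $\mathfrak a_0$. (Lemma 3 shows that it exists, and that it is the closure when $\mathfrak a_0$ is closable.) Let $A$ be the operator of $\mathfrak a$; formally $A=-\sum_{k,j}\partial_k(a_{kj}\partial_j)$.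

Let $\chi\in C_b^\infty(\mathbb R^d)$, $\chi\not\equiv0$, let $M_\chi$ be multiplication by $\chi$, and suppose there is $\mu>0$ with $(a_{kj})\ge\mu I$ a.e. on $\operatorname{supp}\chi$. Off $\operatorname{supp}\chi$ the coefficients may degenerate.

**Definition (Gaussian upper bounds).** The family $A_t=e^{-t(I+A)}M_\chi$, $t>0$, *satisfies Gaussian upper bounds* if each $A_t$ is given by a kernel $a_t$ and there are $C,c>0$, $\omega\ge0$ with
$$|a_t(x,y)|\le C\,t^{-d/2}e^{\omega t}e^{-c|x-y|^2/t}\qquad\text{for all }t>0\text{ and a.e. }x,y.$$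

Here $y$ is the variable in the window. The problem comes from A. F. M. ter Elst and E. M. Ouhabaz, "Partial spectral multipliers and partial Riesz transforms for degenerate operators", arXiv:1202.2136 (2012). The known result is that if in addition $a_{kj}\in W^{1,\infty}(\mathbb R^d)$, then $A_t$ has a kernel with a Gaussian bound. The question is whether this regularity can be dropped altogether. Write $g_t(r)=(4\pi t)^{-1/2}e^{-r^2/(4t)}$.

**Case A: constant coefficients.** If $a=mI$ with $m>0$, then $a_t(x,y)=e^{-t}(4\pi mt)^{-d/2}e^{-|x-y|^2/(4mt)}\chi(y)$, which is Gaussian.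

**Case B: total degeneracy outside an interval.** Let $d=1$, $a=\mathbf 1_{[-1,1]}$, $\operatorname{supp}\chi\subset[-1,1]$. Then $\mathfrak a_0(u)=\int_{-1}^1|u'|^2$ is closable, since weak derivatives on $(-1,1)$ are closed. Its closure has domain $\{u\in L^2(\mathbb R):u|_{(-1,1)}\in W^{1,2}(-1,1)\}$. Indeed, for such $u$ extend $u|_{(-1,1)}$ to $\tilde u\in W^{1,2}(\mathbb R)$; the difference $u-\tilde u$ vanishes on $(-1,1)$ and is an $L^2$ limit of elements of $C_c^\infty(\mathbb R\setminus[-1,1])$, on which the form is $0$. So $A$ is the Neumann Laplacian on $(-1,1)$ and $0$ outside. Since $\chi f$ lives in $[-1,1]$, $a_t(x,y)=0$ for $|x|>1$, and for $|x|<1$ we have $a_t(x,y)=e^{-t}p^N_t(x,y)\chi(y)$ with $p_t^N(x,y)=\sum_ig_t(x-y_i)$, where the images $y_i$ of $y$ are the points $4k+y$ and $4k+2-y$, $k\in\mathbb Z$. The zigzag map that folds $\mathbb R$ onto $[-1,1]$ has Lipschitz constant $1$, fixes $x$ and sends every $y_i$ to $y$; hence $|x-y_i|\ge|x-y|$.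 For each integer $m\ge0$ at most four images satisfy $m\le|x-y_i|<m+1$. Therefore
$$p_t^N(x,y)\le(4\pi t)^{-1/2}e^{-\frac{|x-y|^2}{8t}}\sum_ie^{-\frac{|x-y_i|^2}{8t}}\le(4\pi t)^{-1/2}e^{-\frac{|x-y|^2}{8t}}\,4\big(1+\sqrt{2\pi t}\big),$$
and the factor $e^{-t}$ absorbs $1+\sqrt{2\pi t}$. Gaussian again.

**Case C: parallel lines in the plane.** Let $d=2$, $a=\operatorname{diag}(1,\mathbf 1_{\{|x_2|<1\}})$, $\operatorname{supp}\chi\subset\Sigma:=\mathbb R\times[-1,1]$. Off $\Sigma$ only diffusion along horizontal lines survives. Again $\mathfrak a_0$ is closable. The closure has domain $\{u\in L^2:\partial_1u\in L^2(\mathbb R^2),\ \partial_2u\in L^2(\Sigma)\}$: given such $u$, extend $u|_\Sigma$ by reflection and cutoff to $\tilde u\in W^{1,2}(\mathbb R^2)$; the difference $z=u-\tilde u$ vanishes on $\Sigma$, and mollifying $z\mathbf 1_{\{|x_2|>1+1/n\}}$ at scale smaller than $1/n$ gives elements of $W^{1,2}$ that vanish on $\Sigma$ and converge to $z$ together with their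 $\partial_1$. So the form splits into a part on $\Sigma$ and a part off $\Sigma$, and on $\Sigma$ the operator is the Neumann Laplacian of the strip. Hence $a_t(x,y)=e^{-t}g_t(x_1-y_1)\,p^N_t(x_2,y_2)\mathbf 1_\Sigma(x)\chi(y)$, which is Gaussian by Case B.

So far the guess looks good.

## 2. The dimension decides

The guess is right for $d=1$ and wrong for every $d\ge2$. Throughout, $M:=\operatorname{ess\,sup}_x\|(a_{kj}(x))\|$.

**Theorem 1 (counterexamples, $d\ge2$).** Let $d\ge2$ and $0\not\equiv\chi\in C_c^\infty(\mathbb R^d)$. Let $\gamma\colon[0,\infty)\to(0,1]$ be any function with $\gamma(r)\to0$ as $r\to\infty$. Let $\sigma\colon(0,\infty)\to(0,\infty)$ be any nondecreasing function with $\sigma(r)/r\to\infty$ as $r\downarrow0$. Then there are real symmetric bounded $a_{kj}\in C^\infty(\mathbb R^d)$ with $(a_{kj})\ge0$ everywhere, $(a_{kj})\ge I$ on $\operatorname{supp}\chi$, $|a_{kj}(x)-a_{kj}(y)|\le C_a\,\sigma(|x-y|)$, and $\mathfrak a_0$ closable, such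 that for no $C,N>0$, $\omega\ge0$ the operators $A_t$ have kernels with
$$|a_t(x,y)|\le C(1+t^{-N})e^{\omega t}\gamma(|x-y|)\qquad\text{for all }t>0\text{ and a.e. }x,y.\tag{1}$$
In particular, $A_t$ does not satisfy Gaussian upper bounds.

The last sentence follows by taking $\gamma(r)=(1+r)^{-1}$: since $cr^2/t+t\ge2\sqrt c\,r$, a Gaussian bound gives
$$|a_t(x,y)|\le C(1+t^{-d/2})e^{(\omega+1)t}e^{-2\sqrt c|x-y|}\le C'(1+t^{-d/2})e^{(\omega+1)t}(1+|x-y|)^{-1},$$
which is (1) with $N=d/2$. Theorem 1 also says that the hypothesis $W^{1,\infty}$ in the known result cannot be replaced by any weaker modulus of continuity.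

**Theorem 2 (what is always true).** Let $d\ge1$, and let $a_{kj},\chi$ be as in Section 1 (measurable coefficients).

1. $A_t$ has a kernel and $|a_t(x,y)|\le Ct^{-d/2}$ for all $t>0$ and a.e. $x,y$.
2. For each $p\in[1,\infty)$ there are $C,c>0$ such that for all $t>0$, for a.e. $y$ and all $R\ge0$,
$$\|a_t(\cdot,y)\mathbf 1_{\{|\cdot-y|\ge R\}}\|_{L^p}\le C\,t^{-\frac d2(1-\frac1p)}e^{-cR^2/t}.$$
3. If $d=1$, Gaussian bounds always hold, with $\omega=0$: for every $c<\frac1{4M}$ there is $C$ with $|a_t(x,y)|\le Ct^{-1/2}e^{-c|x-y|^2/t}$ for all $t>0$ and a.e. $x,y$. In general the threshold $\frac1{4M}$ cannot be increased.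

So the Gaussian property holds for all data if and only if $d=1$. We prove Theorem 2 first. Its proof is what one would naturally try for the guess, and it shows which estimate is missing when $d\ge2$.

The coefficients are real, so $A$ and its semigroup preserve real functions. From now on all functions are real, except that $\chi$ may be complex valued, and $(\cdot,\cdot)$ is the $L^2$ pairing. "Kernel" means $A_tf(x)=\int a_t(x,y)f(y)\,dy$ a.e. for $f\in L^1\cap L^2$.

## 3. The relaxation as a lower semicontinuous envelope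

The relaxation can be very different from $\mathfrak a_0$.

**Example.** Let $d=1$ and $a=\mathbf 1_F$, where $F\subset[0,1]$ is closed, nowhere dense and of positive measure (a fat Cantor set). Then $\mathfrak a=0$. To see this, let $u\in C_c(\mathbb R)$. Cut $\mathbb R$ into intervals $I_i$ of length $1/n$. Each $I_i$ contains a small closed interval $J_i$ of positive length disjoint from $F$; let $z_i$ be its right end point. Let $u_n$ be linear on $J_i$ from $u(z_{i-1})$ to $u(z_i)$ and equal to $u(z_i)$ between $J_i$ and $J_{i+1}$. Then $u_n$ is Lipschitz with compact support, $u_n'=0$ a.e. on $F$, and $u_n\to u$ uniformly with supports in a fixed compact set. So $\mathfrak a_0(u_n)=0$ and $u_n\to u$ in $L^2$. Lemma 3(i) below gives $\mathfrak a(u)=0$ for $u\in C_c(\mathbb R)$, and lower semicontinuity extends this to all of $L^2$.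

**Lemma 3.** Let $a_{kj}$ be as in Section 1, without any assumption involving $\chi$.

(i) $\mathfrak a$ is the lower semicontinuous envelope
$$q(u)=\inf\{\liminf_n\mathfrak a_0(u_n):u_n\in W^{1,2},\ u_n\to u\text{ in }L^2\},\qquad D(\mathfrak a)=\{q<\infty\}.$$
If $\mathfrak a_0$ is closable, $\mathfrak a$ is its closure.

(ii) For $0<\epsilon\le1$ let $A_\epsilon$ be the operator of the closed form $\mathfrak a_\epsilon(u,v)=\mathfrak a_0(u,v)+\epsilon\int\nabla u\cdot\nabla v$ on $W^{1,2}$. Then $A_\epsilon\to A$ in the strong resolvent sense as $\epsilon\downarrow0$, hence $e^{-tA_\epsilon}\to e^{-tA}$ strongly.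

(iii) $e^{-tA}$ is positivity preserving and $L^\infty$-contractive. If $u\in D(\mathfrak a)$, then $u_+\in D(\mathfrak a)$ and $\mathfrak a(u,u_+)\ge\mathfrak a(u_+,u_+)\ge0$.

**Proof of (i).** If $q(u)<\infty$, there are $u_m\in W^{1,2}$ with $\|u_m-u\|_2\le1/m$ and $\mathfrak a_0(u_m)\le q(u)+1/m$; since $\liminf\mathfrak a_0(u_m)\ge q(u)$, we get $\mathfrak a_0(u_m)\to q(u)$. Call $(u_m)$ a recovery sequence. The function $q$ is lower semicontinuous: if $u_n\to u$ and, along a subsequence, $q(u_n)\to\ell<\infty$, choose $v_n\in W^{1,2}$ with $\|v_n-u_n\|_2\le1/n$ and $\mathfrak a_0(v_n)\le q(u_n)+1/n$; then $v_n\to u$ and $q(u)\le\ell$.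

Clearly $q(cu)=c^2q(u)$. With recovery sequences $u_n,v_n$ of $u,v$, the parallelogram law of $\mathfrak a_0$ gives
$$q(u+v)+q(u-v)\le\liminf\big[\mathfrak a_0(u_n+v_n)+\mathfrak a_0(u_n-v_n)\big]=2q(u)+2q(v).$$
Applied to $u+v$ and $u-v$ in place of $u$ and $v$, this reads $4q(u)+4q(v)\le2q(u+v)+2q(u-v)$, the reverse inequality. By the Jordan–von Neumann theorem $q$ is a nonnegative quadratic form on the subspace $\{q<\infty\}\supset W^{1,2}$. It is closed: if $(u_n)$ is Cauchy for the form norm and $u_n\to u$ in $L^2$, then $q(u_n-u)\le\liminf_mq(u_n-u_m)$, which tends to $0$ as $n\to\infty$. Obviously $q\le\mathfrak a_0$.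

Let $\mathfrak b\le\mathfrak a_0$ be closed. Then $\mathfrak b$, set to be $\infty$ off its domain, is lower semicontinuous: if $u_n\to u$ in $L^2$ and $\mathfrak b(u_n)$ converges along a subsequence to a finite number, then $(u_n)$ is bounded in the Hilbert space $D(\mathfrak b)$, a further subsequence converges weakly there, necessarily to $u$, and norms are weakly lower semicontinuous. Hence $\mathfrak b(u)\le\liminf\mathfrak b(u_n)\le\liminf\mathfrak a_0(u_n)$ whenever $W^{1,2}\ni u_n\to u$, that is, $\mathfrak b\le q$. So $q$ is the largest, $q=\mathfrak a$.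

If $\mathfrak a_0$ is closable with closure $\bar{\mathfrak a}$, then $\bar{\mathfrak a}$ is closed and dominated by $\mathfrak a_0$, so $\bar{\mathfrak a}\le q$. Conversely, if $u\in D(\bar{\mathfrak a})$ and $W^{1,2}\ni u_n\to u$ in the form norm, then $q(u)\le\liminf\mathfrak a_0(u_n)=\bar{\mathfrak a}(u)$.

**Proof of (ii).** Let $\lambda>0$, $f\in L^2$. Put $F_\epsilon=\mathfrak a_\epsilon+\lambda\|\cdot\|^2-2(f,\cdot)$ and $F_0=\mathfrak a_0+\lambda\|\cdot\|^2-2(f,\cdot)$ on $W^{1,2}$, and $F=\mathfrak a+\lambda\|\cdot\|^2-2(f,\cdot)$ on $D(\mathfrak a)$. Then $u_\epsilon=(\lambda+A_\epsilon)^{-1}f$ minimizes $F_\epsilon$ and $u=(\lambda+A)^{-1}f$ minimizes $F$. As $F_\epsilon$ decreases to $F_0$ pointwise when $\epsilon\downarrow0$,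
$$\lim_{\epsilon\downarrow0}\min F_\epsilon=\inf_{\epsilon}\inf_{W^{1,2}}F_\epsilon=\inf_{W^{1,2}}F_0 .$$
Moreover $\inf F_0=\min F$: "$\ge$" holds because $\mathfrak a\le\mathfrak a_0$, and "$\le$" because $F_0(u_n)\to F(u)$ along a recovery sequence of $u$. Since $F$ is quadratic with minimizer $u$,
$$\lambda\|u_\epsilon-u\|^2\le\mathfrak a(u_\epsilon-u)+\lambda\|u_\epsilon-u\|^2=F(u_\epsilon)-F(u)\le F_\epsilon(u_\epsilon)-F(u)=\min F_\epsilon-\min F\to0 .$$
Strong resolvent convergence of nonnegative self-adjoint operators implies strong convergence of the semigroups.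

**Proof of (iii).** The forms $\mathfrak a_\epsilon$ are uniformly elliptic, so $e^{-tA_\epsilon}$ is positivity preserving and $L^\infty$-contractive by the Beurling–Deny criteria. Both properties survive strong limits in $L^2$ (pass to a.e. convergent subsequences). Now let $\mathfrak a^{(t)}(u,v)=t^{-1}((I-e^{-tA})u,v)$. By the spectral theorem $\mathfrak a^{(t)}(u)\uparrow\mathfrak a(u)$ as $t\downarrow0$, with $u\in D(\mathfrak a)$ if and only if the limit is finite, and $\mathfrak a^{(t)}(u,v)\to\mathfrak a(u,v)$ on $D(\mathfrak a)$. Let $u_-=u_+-u\ge0$. As $u_+u_-=0$, positivity gives $\mathfrak a^{(t)}(u_+,u_-)=-t^{-1}(e^{-tA}u_+,u_-)\le0$. Hence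
$$\mathfrak a^{(t)}(u)=\mathfrak a^{(t)}(u_+)-2\mathfrak a^{(t)}(u_+,u_-)+\mathfrak a^{(t)}(u_-)\ge\mathfrak a^{(t)}(u_+),$$
so $u_+\in D(\mathfrak a)$ if $u\in D(\mathfrak a)$. Moreover $\mathfrak a^{(t)}(u,u_+)=\mathfrak a^{(t)}(u_+)-\mathfrak a^{(t)}(u_-,u_+)\ge\mathfrak a^{(t)}(u_+)$. Let $t\downarrow0$. $\square$

## 4. Harnack in $y$, energy in $x$: Theorem 2(1) and (2)

The sensible first approach is to regularize, use ellipticity in the variable $y$, where we have it, and use an energy estimate in $x$, which needs no ellipticity.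

**Notation.** Let $A_\epsilon$ be as in Lemma 3, with coefficients $a^{(\epsilon)}=a+\epsilon I$, and $M_\epsilon=M+\epsilon$. Note $M\ge\mu>0$. By Aronson's theorem $e^{-tA_\epsilon}$ has a continuous symmetric kernel $p^\epsilon_t>0$, and $e^{-tA_\epsilon}\mathbf 1\le1$. Put $a_t^\epsilon(x,y)=e^{-t}p_t^\epsilon(x,y)\chi(y)$, the kernel of $e^{-t(I+A_\epsilon)}M_\chi$. Constants $C$ do not depend on $\epsilon,t,x,y$.

**Step 1: $\chi$ is small near the edge of the window.** *We need this because the room for Harnack's inequality shrinks there.* Let $r(y)=\operatorname{dist}(y,\mathbb R^d\setminus\operatorname{supp}\chi)$, with $r\equiv\infty$ if $\operatorname{supp}\chi=\mathbb R^d$. All derivatives of $\chi$ vanish on $\mathbb R^d\setminus\operatorname{supp}\chi$, hence on its closure. Taylor's formula of order $d$ at a point of that closure nearest to $y$ gives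
$$|\chi(y)|\le C\min(1,r(y)^d).\tag{2}$$
In particular $\chi(y)=0$ if $r(y)=0$, so below we take $r(y)>0$.

**Step 2: replace the point $y$ by a ball.** *This removes the pointwise dependence on $y$.* We use Moser's parabolic Harnack inequality (CPAM 17 (1964), 101–134; correction 20 (1967), 231–236) in this form: if $u\ge0$ is a continuous weak solution of $\partial_\tau u=\operatorname{div}(\tilde a\nabla u)$ on $(-1,2)\times B(0,2)$ with $\mu I\le\tilde a\le(M+1)I$, then $u(0,0)\le C\,u(1,z)$ for all $z\in B(0,1)$, with $C=C(d,\mu,M)$.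

Fix $\delta\in(0,\frac14]$, $t>0$, $y$ with $r(y)>0$, and put $\rho=\delta\min(r(y),\sqrt t)$, $s=t+\rho^2$. The function $(\tau,z)\mapsto p^\epsilon_\tau(x,z)$ is a nonnegative weak solution of $\partial_\tau u=\operatorname{div}(a^{(\epsilon)}\nabla u)$ on $(t-\rho^2,t+2\rho^2)\times B(y,2\rho)$. Here $t-\rho^2>0$, and $B(y,2\rho)\subset\operatorname{supp}\chi$, so $\mu I\le a^{(\epsilon)}\le(M+1)I$ a.e. there. After the scaling $\tau=t+\rho^2\tau'$, $z=y+\rho z'$, Harnack gives $p_t^\epsilon(x,y)\le C\,p_s^\epsilon(x,z)$ for $z\in B(y,\rho)$. Averaging over $z$,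
$$p_t^\epsilon(x,y)\le C\rho^{-d}\big(e^{-sA_\epsilon}\mathbf 1_{B(y,\rho)}\big)(x)\qquad\text{for every }x.\tag{3}$$

**Step 3: two bookkeeping inequalities.** *They turn $\rho$ and $s$ back into $t$.* Let $\nu\in\{\frac12,1\}$. Then $\rho^{-\nu d}\le\delta^{-\nu d}(r(y)^{-\nu d}+t^{-\nu d/2})$. By (2), $|\chi(y)|\le C\min(1,r(y)^{\nu d})$. Hence
$$e^{-t}|\chi(y)|\rho^{-\nu d}\le C_\delta e^{-t}(1+t^{-\nu d/2})\le C_\delta'\,t^{-\nu d/2}.\tag{4}$$
Next, for $R\ge0$,
$$(R-\rho)_+^2\ge(1-\delta)R^2-\delta t.$$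
Indeed $\rho^2\le\delta^2t$, so $\rho^2/\delta\le\delta t$. If $R\ge\rho$, use $2R\rho\le\delta R^2+\rho^2/\delta$. If $R<\rho$, then $(1-\delta)R^2-\delta t\le(1-\delta)\rho^2-\rho^2/\delta\le0$. Since $t\le s\le(1+\delta^2)t$ and $M_\epsilon\ge\mu$, dividing by $4M_\epsilon s$ (the term $\delta t/(4M_\epsilon s)$ is at most $\delta/(4\mu)$) gives
$$e^{-\frac{(R-\rho)_+^2}{4M_\epsilon s}}\le C\exp\Big(-\frac{1-\delta}{1+\delta^2}\,\frac{R^2}{4M_\epsilon t}\Big).\tag{5}$$

**Step 4: the on-diagonal bound, Theorem 2(1).** *We insert the trivial bound on the right of (3).* As $e^{-sA_\epsilon}\mathbf 1_{B(y,\rho)}\le1$, (3) and (4) with $\nu=1$ give $|a_t^\epsilon|\le Ct^{-d/2}$. For $f,g\in C_c$,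
$$\iint a_t^\epsilon(x,y)f(y)g(x)\,dx\,dy=\int\big(e^{-t(I+A_\epsilon)}(\chi f)\big)g\longrightarrow\int(A_tf)g\qquad(\epsilon\to0)$$
by Lemma 3(ii). So $|\int(A_tf)g|\le Ct^{-d/2}\|f\|_1\|g\|_1$, and $A_t$ extends to a bounded map $L^1\to L^\infty$ of norm at most $Ct^{-d/2}$. By the Dunford–Pettis theorem it has a kernel with $|a_t|\le Ct^{-d/2}$. Moreover $a^\epsilon_t\to a_t$ weak* in $L^\infty(\mathbb R^{2d})$, because the $a_t^\epsilon$ are bounded there and tensor products are total in $L^1(\mathbb R^{2d})$.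

**Step 5: the energy estimate in $x$.** *It gives Gaussian decay in $L^2$ with constants independent of ellipticity.* Claim (Davies–Gaffney): for measurable $E,F$ with $D=\operatorname{dist}(E,F)<\infty$,
$$\|\mathbf 1_Ee^{-tA_\epsilon}\mathbf 1_F\|_{2\to2}\le e^{-D^2/(4M_\epsilon t)}.\tag{6}$$
Let $u=e^{-tA_\epsilon}f$ with real $f\in L^2$ supported in $F$, $\phi=\min(\operatorname{dist}(\cdot,F),D)$, $\alpha\ge0$, and $J(t)=\int e^{2\alpha\phi}u^2$. Then, for $t>0$,
$$J'=-2\int e^{2\alpha\phi}\big(a^{(\epsilon)}\nabla u\cdot\nabla u+2\alpha u\,a^{(\epsilon)}\nabla u\cdot\nabla\phi\big)\le2\alpha^2\int e^{2\alpha\phi}u^2\,a^{(\epsilon)}\nabla\phi\cdot\nabla\phi\le2M_\epsilon\alpha^2J,$$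
using $-2\alpha u\,a^{(\epsilon)}\nabla u\cdot\nabla\phi\le a^{(\epsilon)}\nabla u\cdot\nabla u+\alpha^2u^2a^{(\epsilon)}\nabla\phi\cdot\nabla\phi$ and $|\nabla\phi|\le1$. Since $\phi=0$ on $F$ and $\phi=D$ on $E$, we get $e^{2\alpha D}\|u\|_{L^2(E)}^2\le e^{2M_\epsilon\alpha^2t}\|f\|_2^2$. Take $\alpha=D/(2M_\epsilon t)$.

**Step 6: the case $p=2$.** *We combine (3) and (6).* Let $E=\{x:|x-y|\ge R\}$; its distance to $B(y,\rho)$ is at least $(R-\rho)_+$. Then
$$\|\mathbf 1_Ep_t^\epsilon(\cdot,y)\|_2\le C\rho^{-d}\|\mathbf 1_Ee^{-sA_\epsilon}\mathbf 1_{B(y,\rho)}\|_2\le C\rho^{-d/2}e^{-(R-\rho)_+^2/(4M_\epsilon s)}.$$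
Fix $\delta=\frac14$. By (4) with $\nu=\frac12$ and (5), $\|a_t^\epsilon(\cdot,y)\mathbf 1_E\|_2\le Ct^{-d/4}e^{-cR^2/t}$.

**Step 7: the other $p<\infty$.** *Interpolate upward, use Hölder on annuli downward.* For $2<p<\infty$, use $\|g\|_p\le\|g\|_2^{2/p}\|g\|_\infty^{1-2/p}$ with $|a_t^\epsilon|\le Ct^{-d/2}$; the power of $t$ is $-\frac d{2p}-\frac d2(1-\frac2p)=-\frac d2(1-\frac1p)$. For $1\le p<2$ let $E_j=\{R+j\sqrt t\le|x-y|<R+(j+1)\sqrt t\}$ and $Y=R/\sqrt t$, so $|E_j|\le Ct^{d/2}(Y+j+1)^d$ and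
$$\|a_t^\epsilon(\cdot,y)\|_{L^p(E_j)}\le|E_j|^{\frac1p-\frac12}\,Ct^{-\frac d4}e^{-c(Y+j)^2}\le C\,t^{-\frac d2(1-\frac1p)}(Y+j+1)^{d(\frac1p-\frac12)}e^{-c(Y+j)^2}.$$
The power is absorbed by half of the exponential; since $(Y+j)^2\ge Y^2+j^2$, summing over $j\ge0$ gives at most $Ct^{-\frac d2(1-\frac1p)}e^{-c'Y^2}$.

**Step 8: let $\epsilon\to0$.** *The bounds must pass to $a_t$ for a.e. $y$, simultaneously for all $R$.* Fix $t$ and write $B(R)$ for the bound just obtained. For rational $R\ge0$, $a_t^\epsilon\mathbf 1_{\{|x-y|\ge R\}}\to a_t\mathbf 1_{\{|x-y|\ge R\}}$ weak* in $L^\infty(\mathbb R^{2d})$. Testing with $g(x)h(y)$, $g\in C_c$, $h$ bounded with bounded support, the limit is at most $B(R)\|g\|_{p'}\|h\|_1$ in modulus. Hence for each $g$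
$$\Big|\int a_t(x,y)\mathbf 1_{\{|x-y|\ge R\}}g(x)\,dx\Big|\le B(R)\|g\|_{p'}\qquad\text{for a.e. }y.$$
Let $g$ run through a countable subset of $C_c$ that is norming for $L^p$. This gives the $L^p$ estimate for a.e. $y$ and all rational $R$. For general $R>0$ let rational $R'\uparrow R$; the left side for $R$ is at most that for $R'$, and $B(R')\to B(R)$. This proves Theorem 2(2). $\square$

**Where this stops.** The Gaussian bound is the case $p=\infty$. By (3) and (4) it would follow from a *pointwise* Gaussian bound for $(e^{-sA_\epsilon}\mathbf 1_{B(y,\rho)})(x)$. Outside the window we have only the bound $1$ pointwise, and (6) in $L^2$. To pass from $L^2$ to $L^\infty$ in $x$ one needs smoothing near $x$, and there may be none: in Case B the semigroup is the identity off $[-1,1]$. The interpolation in Step 7 does not help, since it multiplies the Gaussian exponent by $2/p$. So a very high value on a very thin set is not excluded. In one dimension we can exclude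 it by hand.

## 5. One dimension: a barrier, Theorem 2(3)

Let $d=1$, $a_\epsilon=a+\epsilon$.

**Claim.** If $x_0<\xi$, $D=\xi-x_0$, $s>0$, then $e^{-sA_\epsilon}\mathbf 1_{[\xi,\infty)}\le2e^{-D^2/(4M_\epsilon s)}$ a.e. on $(-\infty,x_0]$.

**Step 1: an explicit stationary barrier.** *In one dimension the equation $(a\Phi')'=\lambda\Phi$ can be integrated whatever $a$ is.* Let $\lambda>0$. Put $\Phi=1$ on $(-\infty,x_0]$, and on $[x_0,\infty)$ let $\Phi$ solve the Volterra equation
$$\Phi(x)=1+\int_{x_0}^x\frac1{a_\epsilon(z)}\int_{x_0}^z\lambda\Phi(\zeta)\,d\zeta\,dz .$$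
Iteration gives a series of nonnegative terms, so $\Phi\ge1$, and $\Phi$ is nondecreasing and locally Lipschitz. Since $1/a_\epsilon\ge1/M_\epsilon$,
$$\Phi(x)\ge\sum_{j\ge0}\frac{(\lambda/M_\epsilon)^j(x-x_0)^{2j}}{(2j)!}=\cosh\big(\sqrt{\lambda/M_\epsilon}\,(x-x_0)\big),\qquad x\ge x_0.$$
The function $F(x)=\lambda\int_{x_0}^x\Phi$ satisfies $F=a_\epsilon\Phi'$ a.e. on $[x_0,\infty)$, $F\ge0$, $F(x_0)=0$, $F'=\lambda\Phi$.

Let $g=\min(\Phi/\Phi(\xi),1)$. It equals $1/\Phi(\xi)$ on $(-\infty,x_0]$, $\Phi/\Phi(\xi)$ up to $\xi$, and $1$ on $[\xi,\infty)$. For $0\le\varphi\in W^{1,2}(\mathbb R)$,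
$$\Phi(\xi)\int a_\epsilon g'\varphi'=\int_{x_0}^\xi F\varphi'=F(\xi)\varphi(\xi)-\lambda\int_{x_0}^\xi\Phi\varphi\ge-\lambda\Phi(\xi)\int g\varphi,$$
that is,
$$\int a_\epsilon g'\varphi'+\lambda\int g\varphi\ge0\tag{7}$$
(the last integral may be $+\infty$ in general; it will be finite below).

**Step 2: the flow stays below the barrier.** *We show $e^{-\lambda\tau}e^{-\tau A_\epsilon}f\le g$.* Let $f\in L^2$, $0\le f\le\mathbf 1_{[\xi,\infty)}$, $U(\tau)=e^{-\lambda\tau}e^{-\tau A_\epsilon}f\ge0$, $\varphi_\tau=(U(\tau)-g)_+$. Since $0\le\varphi_\tau\le U(\tau)$ and $g'$ is bounded with compact support, $\varphi_\tau\in W^{1,2}$ for $\tau>0$, with $\partial_x\varphi_\tau=(U_x-g')\mathbf 1_{\{U>g\}}$. Also $g\varphi_\tau\le U\varphi_\tau$, so $\int g\varphi_\tau<\infty$. For fixed $g$ the function $p\mapsto\frac12(p-g)_+^2$ has derivative $(p-g)_+$, which is Lipschitz with constant $1$; therefore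
$$\Big|\tfrac12(p'-g)_+^2-\tfrac12(p-g)_+^2-(p-g)_+(p'-p)\Big|\le\tfrac12(p'-p)^2 .$$
As $U\in C^1((0,\infty);L^2)$, the function $\frac12\|\varphi_\tau\|_2^2$ is $C^1$ with derivative
$$(U',\varphi_\tau)=-\int a_\epsilon U_x\,\partial_x\varphi_\tau-\lambda\int U\varphi_\tau=-\int a_\epsilon(\partial_x\varphi_\tau)^2-\lambda\int\varphi_\tau^2-\Big[\int a_\epsilon g'\,\partial_x\varphi_\tau+\lambda\int g\varphi_\tau\Big]\le0$$
by (7). As $\tau\to0$, $\varphi_\tau\to(f-g)_+=0$ in $L^2$, because $f\le\mathbf 1_{[\xi,\infty)}\le g$. Hence $U\le g$.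

**Step 3: optimize $\lambda$.** *This converts the resolvent-type barrier into a Gaussian.* On $(-\infty,x_0]$ we obtain $e^{-sA_\epsilon}f\le e^{\lambda s}/\Phi(\xi)\le2e^{\lambda s-\sqrt{\lambda/M_\epsilon}D}$. Let $f=\mathbf 1_{[\xi,\xi+m]}\uparrow\mathbf 1_{[\xi,\infty)}$ and take $\lambda=D^2/(4M_\epsilon s^2)$; the exponent is $\frac{D^2}{4M_\epsilon s}-\frac{D^2}{2M_\epsilon s}$. The claim is proved.

**Step 4: conclusion for $d=1$.** *The claim supplies the pointwise bound missing in Section 4.* If $x<y-\rho$, apply the claim with $x_0=x$, $\xi=y-\rho$; the function $x\mapsto\int_{B(y,\rho)}p_s^\epsilon(x,z)\,dz$ is continuous, so the bound holds at $x$ itself. Use the mirror image if $x>y+\rho$, and $e^{-sA_\epsilon}\mathbf 1\le1$ otherwise. Thus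
$$\big(e^{-sA_\epsilon}\mathbf 1_{B(y,\rho)}\big)(x)\le2e^{-(|x-y|-\rho)_+^2/(4M_\epsilon s)} .$$
With (3), (4) for $\nu=1$ and (5) for $R=|x-y|$,
$$|a_t^\epsilon(x,y)|\le C_\delta t^{-1/2}\exp\Big(-\frac{1-\delta}{1+\delta^2}\,\frac{|x-y|^2}{4(M+\epsilon)t}\Big).$$
Given $c<\frac1{4M}$, choose $\delta,\epsilon_0$ so small that the exponent is at most $-c|x-y|^2/t$ for $\epsilon\le\epsilon_0$. A pointwise bound on the modulus passes to the weak* limit $a_t$.

For sharpness take $a\equiv M$, $\chi\equiv1$: $a_t(x,y)=e^{-t}(4\pi Mt)^{-1/2}e^{-|x-y|^2/(4Mt)}$. With $t=1$ and $|x-y|\to\infty$, no $c>\frac1{4M}$ is possible. This proves Theorem 2. $\square$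

## 6. Spreading field lines act as a drift

For $d\ge2$ we look for a high value on a thin set. Consider $a=v\otimes v$ and put $X=v\cdot\nabla$. Then $a\nabla u=v\,(Xu)$, so
$$-Au=\operatorname{div}(v\,Xu)=X^2u+(\operatorname{div}v)\,Xu .$$
The diffusion runs along the integral curves of $v$, with a drift of size $\operatorname{div}v$. This is where the intuition "degenerate means slower" fails: $v$ may be bounded while $\operatorname{div}v$ is huge. In Case C the lines were parallel, so this drift was absent from the degenerate region.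

Take $d=2$ and $v=(1,Kx_2)$ near the axis $x_2=0$. The curves are $x_2=ce^{Kx_1}$ and spread to the right, and $\operatorname{div}v=K$. If $\theta$ is a function of $x_2e^{-Kx_1}$, then $X\theta=0$, and for $h=q(x_1)\theta$ we get
$$-Ah=(q''+Kq')\,\theta .$$
Inside the tube $\{\theta\neq0\}$ we have one-dimensional Brownian motion with drift $K$ to the right. Started at the narrow left end, it covers a length $R$ in time about $R/K$. The narrow end has width $e^{-KR}$ relative to the wide one, which is why the $L^p$ estimates of Theorem 2(2) do not notice it.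

It is convenient to work with resolvents. Suppose $A_t$ had a Gaussian bound, and let $|\chi|$ be bounded below on a cube $Q$. Since $e^{-tA}\mathbf 1_Q=e^tA_t(\mathbf 1_Q/\chi)$, at distance $R\ge1$ from $Q$ the estimates $t^{-d/2}e^{-cR^2/(2t)}\le C$ and $e^{-cR^2/(2t)}\le e^{t-\sqrt{2c}R}$ give $e^{-tA}\mathbf 1_Q\le C'e^{(2+\omega)t}e^{-\sqrt{2c}R}$, so $\lambda(\lambda+A)^{-1}\mathbf 1_Q$ decays exponentially in $R$ for $\lambda>2+\omega$. In the tube, however, the stationary equation $q''+Kq'=\lambda q$ has the solution $e^{m_1x_1}$ with $0<m_1\le\lambda/K$. If $K\ge\lambda R$, it changes by a factor of at most $e$ over the length $R$.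

One tube defeats one set of constants. A single operator must defeat all of them, so we place infinitely many tubes one after another to the left of $Q$, the $n$th from $x_1\approx-R_{n-1}$ to $x_1\approx-R_n$. There are two obstacles. First, $v$ must stay bounded, so $b=Kx_2$ has to be cut off to $0$ at $|x_2|\sim\rho$; there $\partial_2b$ is negative, of order $K$, and pushes away from $Q$. Between $Q$ and the $n$th tube we must therefore cross regions with adverse drift up to $CK_{n-1}$. We do this with a steep barrier, $\lambda_n\gg K_{n-1}^2$, and accept a tiny lower bound $\varepsilon_n$ at the mouth of the $n$th tube. Second, $\varepsilon_n$ must still beat the supposed bound at distance $R_n$. It does, because $\varepsilon_n$ depends on $R_{n-1}$ and $\lambda_n$ only: $R_n$ is chosen after $\varepsilon_n$, and $K_n$ after $R_n$, so that the crossing of the $n$th tube costs nothing.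

The cutoff also explains the modulus of continuity: $b$ has slope $K$ but size $K\rho$, and $\rho$ is chosen last.

## 7. The coefficients

Let $d,\chi,\gamma,\sigma$ be as in Theorem 1. Replacing $\gamma$ by $r\mapsto\sup_{r'\ge r}\gamma(r')$ makes the claim stronger, so we assume $\gamma$ nonincreasing. After a translation there are $c_0>0$, $r_0\in(0,1]$, $L\ge1$ with $|\chi|\ge c_0$ on $Q:=[-r_0,r_0]^d$ and $\operatorname{supp}\chi\subset[-L,L]^d$.

**Fixed cutoffs.**

* $\eta_1\in C_c^\infty(\mathbb R)$, $0\le\eta_1\le1$, $\eta_1=1$ on $[-L,L]$, $\operatorname{supp}\eta_1\subset[-2L,2L]$; $\eta(x)=\prod_{j=1}^d\eta_1(x_j)$; $\mathcal N:=\|\eta_1'\|_\infty$.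
* $\beta\in C_c^\infty(\mathbb R)$, $\beta(s)=s$ for $|s|\le1$, $\operatorname{supp}\beta\subset[-2,2]$.
* $\vartheta(s)=\zeta(s)+(1-\zeta(s))(r_0-|s|)_+^4$, where $\zeta\in C_c^\infty(\mathbb R)$ is even, $0\le\zeta\le1$, $\zeta=1$ on $|s|\le r_0/4$, $\zeta=0$ on $|s|\ge r_0/2$. Put $\Theta(x')=\prod_{j=2}^d\vartheta(x_j)$, $x'=(x_2,\dots,x_d)$, $\Delta'=\sum_{j\ge2}\partial_j^2$.
* $\psi_0\in C^\infty(\mathbb R)$, $0\le\psi_0\le1$, $\psi_0=1$ on $(-\infty,0]$, $\psi_0=0$ on $[r_0,\infty)$.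
* $C_3:=1+2\big(4+4\|\psi_0'\|_\infty+\|\psi_0''\|_\infty\big)+\|\Delta'\Theta\|_\infty$.

The function $\vartheta$ is $C^2$ and even, $0\le\vartheta\le1$ because $r_0\le1$, $\vartheta=1$ on $|s|\le r_0/4$, $\vartheta>0$ on $|s|<r_0$, $\vartheta=0$ on $|s|\ge r_0$. For $|s|\ge r_0/2$ we have $\vartheta=(r_0-|s|)_+^4$, so $\vartheta''\ge0$. For $|s|\le r_0/2$ we have $\vartheta\ge(r_0/2)^4$. Hence $\vartheta''\ge-C_0\vartheta$ with $C_0=(r_0/2)^{-4}\|\vartheta''\|_\infty$, and
$$\Delta'\Theta\ge-(d-1)C_0\Theta.\tag{8}$$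
This is the reason for the fourth power: the profile can vanish at the boundary and still satisfy (8).

**Parameters.** Let $R_0=2L$, $K_0=0$. For $n=1,2,\dots$ choose, in this order:

1. $\lambda_n\ge n$ with $\sqrt{\lambda_n}\ge4(\|\beta'\|_\infty K_{n-1}+\mathcal N)$ and $\lambda_n\ge(d-1)C_0$;
2. $\varepsilon_n:=C_3^{-1}e^{-2\sqrt{\lambda_n}(R_{n-1}+1+r_0)}$ and $\kappa_n:=\varepsilon_n/(14e^{3\sqrt{\lambda_n}})\le1$;
3. $R_n\ge R_{n-1}+8$ with $\gamma(R_n/2)\le\big(\kappa_n/(2\lambda_n)\big)^n$;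
4. $K_n\ge\max(1,K_{n-1},\lambda_nR_n)$;
5. $\rho_n\in(0,r_0/8]$ with $K_n\rho_n\le2^{-n}$ and $\sigma(r)\ge2^nK_nr$ for $0<r\le\rho_n$.

Items 3 and 5 are possible because $\gamma\to0$ at infinity and $\sigma(r)/r\to\infty$ at $0$. Choose $k_n\in C_c^\infty(\mathbb R)$ with $0\le k_n\le K_n$, $|k_n'|\le2K_n$, $\operatorname{supp}k_n\subset[-R_n,-R_{n-1}-1]$ and $k_n=K_n$ on $[-R_n+1,-R_{n-1}-2]$. Set
$$b=\sum_{n\ge1}b_n,\quad b_n(x)=k_n(x_1)\,\rho_n\,\beta(x_2/\rho_n),\qquad v=(1,b,0,\dots,0),\qquad a=v\otimes v+\eta I .$$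

**Boundedness and ellipticity.** The $k_n$ have disjoint supports and the sum is locally finite. So $b\in C^\infty$, $|b|\le\|\beta\|_\infty\sup_nK_n\rho_n<\infty$, and $a\in C^\infty$ is bounded and $\ge0$. Also $b=0$ on $\{x_1\ge-R_0-1\}\supset\operatorname{supp}\eta$, and $a\ge\eta I=I$ on $\operatorname{supp}\chi$.

**Modulus of continuity.** As $\rho_n\le1$, we have $|\nabla b_n|\le C_\beta K_n$ and $|b_n|\le C_\beta K_n\rho_n$ with $C_\beta$ depending on $\beta$ only. So $|b_n(x)-b_n(y)|\le2C_\beta K_n\min(r,\rho_n)$ with $r=|x-y|>0$. If $r\le\rho_n$, then $K_nr\le2^{-n}\sigma(r)$. If $r>\rho_n$, then $K_n\rho_n\le2^{-n}\sigma(\rho_n)\le2^{-n}\sigma(r)$. Summing, $|b(x)-b(y)|\le2C_\beta\sigma(r)$. Next, $\min(r,1)\le C\sigma(r)$: near $0$ because $\sigma(r)/r\to\infty$, and elsewhere because $\sigma$ is positive and nondecreasing. This handles the bounded Lipschitz function $\eta$. Since $b$ is bounded, $b^2$ also satisfies the bound. The entries of $a$ are $1+\eta,\ b,\ b^2+\eta,\ \eta,\ 0$.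

**Closability.** For $u\in C_c^2$ and $\varphi\in W^{1,2}$, integration by parts gives $\mathfrak a_0(u,\varphi)=(-\operatorname{div}(a\nabla u),\varphi)$. Let $u_n\in W^{1,2}$, $u_n\to0$ in $L^2$, be $\mathfrak a_0$-Cauchy. Choose $h_n\in C_c^\infty$ with $\|u_n-h_n\|_{W^{1,2}}\le1/n$. As $\mathfrak a_0(u)\le M\|\nabla u\|_2^2$, the sequence $(h_n)$ is $\mathfrak a_0$-Cauchy, $h_n\to0$ in $L^2$ and $\mathfrak a_0(u_n-h_n)\to0$. Writing $h_n=(h_n-h_m)+h_m$ in one argument,
$$\mathfrak a_0(h_n)\le\mathfrak a_0(h_n)^{1/2}\mathfrak a_0(h_n-h_m)^{1/2}+|(\operatorname{div}(a\nabla h_n),h_m)| .$$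
Letting first $m\to\infty$ (the last term vanishes) and then $n\to\infty$ (here $\mathfrak a_0(h_n)$ is bounded) gives $\mathfrak a_0(h_n)\to0$, hence $\mathfrak a_0(u_n)\to0$.

**The operator on $C_c^2$.** By Lemma 3(i), $\mathfrak a$ is the closure of $\mathfrak a_0$, so $W^{1,2}$ is dense in $D(\mathfrak a)$ and $\mathfrak a(u,\varphi)=(-\operatorname{div}(a\nabla u),\varphi)$ for $u\in C_c^2$, $\varphi\in D(\mathfrak a)$. Hence $C_c^2\subset D(A)$. With $X=\partial_1+b\,\partial_2$ and $\operatorname{div}v=\partial_2b$,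
$$Ah=-(X+\partial_2b)Xh-\operatorname{div}(\eta\nabla h),\qquad h\in C_c^2.\tag{9}$$

## 8. A comparison principle for the resolvent

**Lemma 4.** Let $\lambda>0$, $w=\lambda(\lambda+A)^{-1}\mathbf 1_Q$, $h\in C_c^2$, $\varphi=(h-w)_+$. Then $w\ge0$. If $(\lambda+A)h\le\lambda\mathbf 1_Q$ a.e. on $\{\varphi>0\}$, then $h\le w$ a.e.

**Proof.** We have $w=\lambda\int_0^\infty e^{-\lambda t}e^{-tA}\mathbf 1_Q\,dt\ge0$ by Lemma 3(iii). As $h-w\in D(A)$, Lemma 3(iii) also gives $\varphi\in D(\mathfrak a)$ and $\mathfrak a(h-w,\varphi)\ge0$. Hence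
$$\lambda\|\varphi\|_2^2=\lambda(h-w,\varphi)\le\lambda(h-w,\varphi)+\mathfrak a(h-w,\varphi)=\big((\lambda+A)h-\lambda\mathbf 1_Q,\varphi\big)\le0.\qquad\square$$

The differential inequality is needed only where $h>w$. So where $h\le0$, or where a lower bound for $w$ is already known, nothing has to be checked. Both savings will be used.

## 9. Barriers through the tubes: proof of Theorem 1

Fix $n$ and write $\lambda=\lambda_n$, $K=K_n$, $\rho=\rho_n$, $\varepsilon=\varepsilon_n$, $\alpha=2\sqrt\lambda\ (\ge2)$, $T=R_{n-1}$, $T'=T+1$, $S=R_n-1$, $w=\lambda(\lambda+A)^{-1}\mathbf 1_Q$.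

**Step 1: from $Q$ to the mouth of the $n$th tube.** *We prove $w\ge\varepsilon\,\Theta(x')$ for $-T\le x_1\le0$.* Let
$$h_0=\varepsilon f(x_1)\Theta(x'),\qquad f(x_1)=\sinh(\alpha(x_1+T'))\,\psi(x_1),$$
where $\psi\in C_c^\infty(\mathbb R)$, $0\le\psi\le1$, $\psi=1$ on $[-T',0]$, $\psi=\psi_0$ on $[0,\infty)$, $\psi=0$ on $(-\infty,-T'-1]$. Then $h_0\in C_c^2$. Let $\varphi=(h_0-w)_+$. For $x_1\le-T'$ we have $h_0\le0\le w$. So, up to a null set, $\{\varphi>0\}\subset\{-T'<x_1<r_0,\ |x_j|<r_0\ (j\ge2)\}$.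

On $\operatorname{supp}\Theta$ we have $|x_j|\le r_0\le L$ for $j\ge2$, so there $\eta=\eta_1(x_1)$ and $\partial_j\eta=0$ for $j\ge2$. Moreover $b\,\partial_2\Theta=0$, because $|x_2|\le2\rho_m\le r_0/4$ on $\operatorname{supp}b_m$, where $\vartheta(x_2)=1$. Hence $Xh_0=\varepsilon f'\Theta$, $X^2h_0=\varepsilon f''\Theta$, and (9) gives
$$(\lambda+A)h_0=\varepsilon\big[\lambda f-f''-(\partial_2b)f'-(\eta_1f')'\big]\Theta-\varepsilon\eta_1f\,\Delta'\Theta.\tag{10}$$

*(a) The part $-T'<x_1\le0$.* Let $y=x_1+T'$, so $f=\sinh(\alpha y)\ge0$, $f''=4\lambda f$, $f'\ge0$. For $0<y<1$ we have $-R_{n-1}-1<x_1<-R_{n-1}\le-2L$. This strip lies between the supports of $k_n$ and $k_{n-1}$ (for $n=1$, to the right of $\operatorname{supp}k_1$) and outside $\operatorname{supp}\eta_1$, so $b=0$, $\eta=0$, and $(\lambda+A)h_0=-3\varepsilon\lambda f\Theta\le0$. For $y\ge1$ we have $f'=\alpha f\coth(\alpha y)\le2\alpha f=4\sqrt\lambda f$, since $\coth2<2$. Only $b_m$ with $m\le n-1$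 can be nonzero there, so $|\partial_2b|\le\|\beta'\|_\infty K_{n-1}$. Using $-\eta_1f''\le0$, $-\eta_1'f'\le\mathcal Nf'$ and (8),
$$(\lambda+A)h_0\le\varepsilon f\Theta\big[\lambda-4\lambda+4\sqrt\lambda(\|\beta'\|_\infty K_{n-1}+\mathcal N)+(d-1)C_0\big]\le\varepsilon f\Theta[\lambda-4\lambda+\lambda+\lambda]\le0 .$$

*(b) The part $0<x_1<r_0$, $|x_j|<r_0$.* This set lies in $Q$, and there $b=0$, $\eta_1=1$. Put $\Lambda:=e^{\alpha(T'+r_0)}$. Since $\alpha^2=4\lambda$ and, by $\lambda\ge1$, $\alpha\le2\lambda$, we have $0\le f\le\Lambda$ and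
$$|f''|\le\big(\alpha^2+2\alpha\|\psi_0'\|_\infty+\|\psi_0''\|_\infty\big)\Lambda\le\big(4+4\|\psi_0'\|_\infty+\|\psi_0''\|_\infty\big)\lambda\Lambda .$$
So (10) gives $(\lambda+A)h_0=\varepsilon[(\lambda f-2f'')\Theta-f\Delta'\Theta]\le\varepsilon C_3\lambda\Lambda=\lambda=\lambda\mathbf 1_Q$, because $\varepsilon=C_3^{-1}\Lambda^{-1}$.

By Lemma 4, $h_0\le w$. For $-T\le x_1\le0$ we have $f\ge\sinh\alpha\ge\sinh2>1$, which is the assertion.

**Step 2: the one-dimensional profile in the tube.** *We need a function that vanishes at the far end and is nearly constant over almost the whole length.* Let $q$ be the solution on $\mathbb R$ of $q''+k_nq'=\lambda q$ with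
$$q(x_1)=e^{m_1s}-e^{m_2s},\quad s=x_1+S,\quad m_{1,2}=\tfrac12\big(-K\pm\sqrt{K^2+4\lambda}\big)$$
on the interval $[-S,-T-2]$, where $k_n=K$. Note $0<m_1\le\lambda/K\le1/R_n\le1$ and $m_2\le-K$.

*Sign.* We have $q(-S)=0$, $q'(-S)=m_1-m_2>0$ and $(q'e^{\int k_n})'=\lambda qe^{\int k_n}$. Going to the right of $-S$, as long as $q'>0$ we have $q>0$, so $q'e^{\int k_n}$ increases; hence $q'$ never vanishes. Going to the left, as long as $q'>0$ we have $q<0$, so $q'e^{\int k_n}$ is larger than at $-S$; again $q'$ never vanishes. Thus $q'>0$ everywhere, $q>0$ on $(-S,\infty)$, $q<0$ on $(-\infty,-S)$.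

*Upper bound.* At $x_1=-T-2$ we have $s=s_1=R_n-R_{n-1}-3\ge5$. There $q\le e^{m_1s_1}\le e$ and $q'=m_1e^{m_1s_1}+|m_2|e^{-|m_2|s_1}\le e+1$. On $[-T-2,\infty)$ we have $q''\le\lambda q$, as $k_nq'\ge0$, so $(q'+\sqrt\lambda q)'\le\sqrt\lambda(q'+\sqrt\lambda q)$. Hence on $[-T-2,-T+1]$, an interval of length $3$, $\sqrt\lambda q\le e^{3\sqrt\lambda}(e+1+e\sqrt\lambda)$, so $q\le(2e+1)e^{3\sqrt\lambda}\le7e^{3\sqrt\lambda}$. As $q$ is increasing,
$$q\le7e^{3\sqrt\lambda}\quad\text{on }[-S,-T+1].\tag{11}$$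

*Lower bound.* For $1\le s\le2$, which is inside $[-S,-T-2]$, $q\ge1-e^{-K}\ge\frac12$.

**Step 3: the barrier in the tube.** *We prove $w\ge\kappa_n$ on a set $E_n$ of positive measure near $x_1=-R_n$.* Put $G(x_1)=\int_{x_1}^{-T}k_n$. Then $G'=-k_n$, $0\le G\le K_nR_n$, and $G=0$ for $x_1\ge-T$. Let
$$\theta(x)=\vartheta\big(r_0\rho^{-1}x_2e^{G(x_1)}\big)\prod_{j\ge3}\vartheta(x_j),\qquad h_1=\kappa\,q(x_1)\,\xi(x_1)\,\theta(x),\qquad\kappa=\frac{\varepsilon}{7e^{3\sqrt\lambda}}=2\kappa_n,$$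
with $\xi\in C_c^\infty(\mathbb R)$, $0\le\xi\le1$, $\xi=1$ on $[-S,-T]$, $\operatorname{supp}\xi\subset[-S-1,-T+1]$. Then $h_1\in C_c^2$. Let $\varphi=(h_1-w)_+$. We go through the values of $x_1$.

For $x_1\le-S$ we have $q\le0$, so $h_1\le0\le w$ and $\varphi=0$.

For $-T\le x_1\le-T+1\ (\le0)$ we have $G=0$, so $\theta$ is supported in $|x_2|\le\rho\le r_0/8$, where $\vartheta(x_2)=1$. So $\theta\le\Theta$, and by (11) and Step 1, $h_1\le\kappa\cdot7e^{3\sqrt\lambda}\,\Theta=\varepsilon\Theta\le w$. For $x_1\ge-T+1$, $h_1=0$. So $\varphi=0$ a.e. on $\{x_1\ge-T\}$.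

For $-S<x_1<-T$ and $\theta>0$ (an open set) we have $|x_2|<\rho$; also $\eta=0$ because $x_1<-2L$, and only $b_n$ is present, so $b=k_n(x_1)x_2$ and $\partial_2b=k_n$. Then $X(x_2e^G)=(-k_n+k_n)x_2e^G=0$, so $X\theta=0$. As $\xi=1$ here, $Xh_1=\kappa q'\theta$ and, by (9),
$$(\lambda+A)h_1=\kappa(\lambda q-q''-k_nq')\theta=0\le\lambda\mathbf 1_Q .$$

These cases cover $\{\varphi>0\}$ up to a null set, so $w\ge h_1$ by Lemma 4. On
$$E_n=\big\{-S+1\le x_1\le-S+2,\ |x_2|\le\tfrac14\rho e^{-K_nR_n},\ |x_j|\le r_0/4\ (j\ge3)\big\}$$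
we have $G\le K_nR_n$, so the argument of the first $\vartheta$ is at most $r_0/4$ in modulus and $\theta=1$; also $\xi=1$ and $q\ge\frac12$. Hence $w\ge\kappa/2=\kappa_n$ a.e. on $E_n$, and $|E_n|>0$. The set is exponentially thin, but a bound for a.e. $x,y$ must hold on it.

**Step 4: contradiction with (1).** *We integrate the supposed kernel bound against $\lambda_ne^{-\lambda_nt}$.* Suppose (1) holds with some $C,N,\omega$. Since $\mathbf 1_Q=\chi\cdot(\mathbf 1_Q/\chi)$ and $|\mathbf 1_Q/\chi|\le c_0^{-1}\mathbf 1_Q$, we have $e^{-tA}\mathbf 1_Q=e^tA_t(\mathbf 1_Q/\chi)$. For $x\in E_n$, $y\in Q$ we have $|x-y|\ge(R_n-3)-1\ge R_n/2$, because $R_n\ge8$. With $C'=Cc_0^{-1}|Q|$ and Lemma 3(iii),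
$$0\le e^{-tA}\mathbf 1_Q\le\min\big\{1,\ C'(1+t^{-N})e^{(1+\omega)t}\gamma(R_n/2)\big\}\quad\text{a.e. on }E_n .$$
Let $n$ be so large that $\lambda_n\ge2(1+\omega)$, and put $\tau=\kappa_n/(2\lambda_n)\le1$. In
$$\kappa_n|E_n|\le(w,\mathbf 1_{E_n})=\lambda_n\int_0^\infty e^{-\lambda_nt}\big(e^{-tA}\mathbf 1_Q,\mathbf 1_{E_n}\big)\,dt$$
use the bound $1$ for $t<\tau$ and the second bound for $t>\tau$. Since $\lambda_n\int_\tau^\infty e^{-(\lambda_n-1-\omega)t}\,dt\le2$ and $1+\tau^{-N}\le2\tau^{-N}$, and since $\gamma(R_n/2)\le\tau^n$ by the choice of $R_n$,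
$$\kappa_n\le\lambda_n\tau+2C'(1+\tau^{-N})\gamma(R_n/2)\le\frac{\kappa_n}2+4C'\tau^{-N}\tau^n .$$
For $n\ge N+2$ this gives $\frac{\kappa_n}2\le4C'\tau^2=C'\kappa_n^2/\lambda_n^2$, that is, $\lambda_n^2\le2C'\kappa_n\le2C'$. This contradicts $\lambda_n\ge n\to\infty$. Hence (1) fails for all $C,N,\omega$, and Theorem 1 is proved. $\blacksquare$
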